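\title{Minimal unavoidable graphs for edge mappings}

\begin{abstract}
An edge mapping of a graph $H$ is a map $f\colon E(H)\to E(H)$ without fixed points. The graph $H$ is unavoidable for $G$ if it contains a copy of $G$ and, for every edge mapping $f$, a copy of $G$ in which no edge is mapped to another edge of the copy. We prove that a graph $G$ with at least one edge and no isolated vertices has finitely many minimal unavoidable graphs if and only if $G$ is a matching. This confirms a conjecture from a paper of Caro, Patk\'os, Tuza and Vizer; the case of forests was known. For graphs with a cycle we combine the random Ramsey theorem of R\"odl and Ruci\'nski with a deterministic statement: a graph of maximum density at most $m_2(G)$ is never unavoidable for $G$. We also treat mappings that send each edge to a set of at most $k$ other edges, and show that the least possible density of an unavoidable graph on sets of at most $m$ vertices tends to $m_2(G)$ as $m\to\infty$.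
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs are finite and simple. We write $v(J)$, $e(J)$ and $\delta(J)$ for the number of vertices, the number of edges and the minimum degree of a graph $J$. A \emph{copy} of $G$ in $H$ is a subgraph of $H$ isomorphic to $G$, and $tK_2$ is the matching with $t$ edges, the vertex-disjoint union of $t$ copies of $K_2$.

An \emph{edge mapping} of $H$ is a map $f\colon E(H)\to E(H)$ with $f(e)\ne e$ for every edge $e$; since edges are $2$-element sets, this says that $|f(e)\cap e|\le 1$. Think of $f(e)$ as an edge that $e$ forbids. A subgraph $J$ of $H$ is \emph{$f$-free} if $f(e)\notin E(J)$ for all $e\in E(J)$; otherwise $f$ \emph{hits} $J$. The graph $H$ is \emph{unavoidable} for $G$ if it contains a copy of $G$ and, for every edge mapping $f$ of $H$, an $f$-free copy of $G$. The first requirement matters only when $H$ has exactly one edge, and hence no edge mapping. So $H$ is unavoidable when the copies of $G$ in it are too many, or too well spread, to be hit by one choice per edge.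

A graph that contains an unavoidable graph is unavoidable (Lemma~\ref{lem:basic}). The property is therefore described by its minimal members: $H$ is \emph{minimal unavoidable} for $G$ if it is unavoidable for $G$ and no proper subgraph is. Let $\mathcal M(G)$ be the set of these graphs up to isomorphism. A graph is unavoidable for $G$ exactly when it contains a member of $\mathcal M(G)$, so $\mathcal M(G)$ is finite exactly when unavoidability always has a witness of bounded size. For which $G$ does this happen? The two graphs with two edges and no isolated vertices already suggest the answer.

\begin{example}\label{ex:matching}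
A single edge is $f$-free for every $f$, so $\mathcal M(K_2)=\{K_2\}$. A copy of $2K_2$ is a pair of disjoint edges, and an edge $e$ can hit only the pair $\{e,f(e)\}$. The graph $4K_2$ has six pairs and four edges, so it is unavoidable for $2K_2$. A cyclic permutation of two or three edges hits every pair among them, so $4K_2\in\mathcal M(2K_2)$, and every other member of $\mathcal M(2K_2)$ has no four disjoint edges.
\end{example}

\begin{example}\label{ex:path}
Let $P_3$ be the path with two edges. For $\ell\ge1$ let $T_\ell$ be the tree obtained from a path $u_0u_1\cdots u_\ell$ by attaching two pendant edges at $u_0$ and two at $u_\ell$. It has $\ell+4$ edges and $3+3+(\ell-1)=\ell+5$ pairs of adjacent edges. Each edge hits at most one pair, so $T_\ell$ is unavoidable for $P_3$. Now delete any edge. Every component is a tree with at most one vertex of degree $3$ and all other degrees at most $2$. In each component with an edge choose a root $w$: the vertex of degree $3$ if there is one, and a leaf otherwise. Permute the edges at $w$ cyclically if there are three, send every edge not at $w$ to the next edge on its path to $w$, and give the remaining edges $e$ any value other than $e$. Two adjacent edges meet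 either at a root of degree $3$ or at a vertex of degree $2$, where the edge farther from the root is sent to the nearer one; so every pair is hit. Hence $T_\ell\in\mathcal M(P_3)$ for all $\ell$, and $\mathcal M(P_3)$ is infinite.
\end{example}

In Example~\ref{ex:path} a star $K_{1,3}$ needs all three of its edges to hit its own pairs. The next edge of the path must then point back, and so must the one after it: the shortage travels along the path until it meets the shortage from the other end. One expects such transmission whenever $G$ has two adjacent edges. For a matching, distance gives no protection, since distant edges form copies of $G$; a bounded number of disjoint edges is already unavoidable, and a graph without a large matching is organized around a few stars. This suggests the following statement, posed as a conjecture in \cite{CPTV}.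

\begin{theorem}\label{thm:main}
Let $G$ be a graph with at least one edge and no isolated vertices. Then $\mathcal M(G)$ is finite if and only if $G=tK_2$ for some $t\ge1$.
\end{theorem}

Isolated vertices must be excluded: if $G$ is an edge together with an isolated vertex, then $H$ is unavoidable for $G$ exactly when it contains $G$, so $\mathcal M(G)=\{G\}$. The problem from \cite{CPTV} comes with the following known result, which we use without proof.

\begin{theorem}[the case of forests]\label{thm:forest}
If $G$ is a forest with no isolated vertices, then $\mathcal M(G)$ is finite if and only if $G=tK_2$ for some $t\ge1$.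
\end{theorem}

It remains to show that $\mathcal M(G)$ is infinite when $G$ contains a cycle. We prove this in a more general setting, in which an edge may forbid several edges or none. For $k\ge1$ let $\mathcal F_k(H)$ be the set of maps $f$ that assign to each $e\in E(H)$ a set $f(e)\subseteq E(H)\setminus\{e\}$ with $|f(e)|\le k$. A subgraph $J$ of $H$ is \emph{$f$-free} if $f(e)\cap E(J)=\emptyset$ for all $e\in E(J)$, and $f$ \emph{hits} $J$ otherwise. The graph $H$ is \emph{$k$-unavoidable} for $G$ if every $f\in\mathcal F_k(H)$ leaves an $f$-free copy of $G$ in $H$, and \emph{$k$-avoidable} if some $f\in\mathcal F_k(H)$ hits every copy. The map $f\equiv\emptyset$ is allowed, so a $k$-unavoidable graph contains a copy of $G$, and a graph with no copy of $G$ is $k$-avoidable. Let $\mathcal M_k(G)$ be the set of minimal $k$-unavoidable graphs for $G$ up to isomorphism. Then $\mathcal M_1(G)=\mathcal M(G)$ (Lemma~\ref{lem:basic}).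

Two densities enter. For a graph $G$ with $v(G)\ge3$, the \emph{$2$-density} is
\begin{equation}\label{eq:m2}
m_2(G)=\max\Big\{\frac{e(J)-1}{v(J)-2}\ :\ J\subseteq G,\ v(J)\ge3\Big\}.
\end{equation}
The ratio in \eqref{eq:m2} is the number of new edges per new vertex when a given edge is extended to a copy of $J$. It is at most $1$ for a forest $J$ and equals $\frac{\ell-1}{\ell-2}$ for the cycle $C_\ell$; so $m_2(C_\ell)=\frac{\ell-1}{\ell-2}$, $m_2(K_3)=2$, and $m_2(G)>1$ whenever $G$ contains a cycle. For a graph $H$ with at least one vertex and $m\ge1$, the \emph{local density}
\[
\rho_m(H)=\max\Big\{\frac{e(H[S])}{|S|}\ :\ \emptyset\ne S\subseteq V(H),\ |S|\le m\Big\}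
\]
measures the densest spot of $H$ with at most $m$ vertices; here $H[S]$ is the subgraph induced by $S$.

\begin{theorem}\label{thm:general}
Let $k\ge1$.
\begin{enumerate}
\item[(a)] If $G$ contains a cycle and has no isolated vertices, then $\mathcal M_k(G)$ is infinite.
\item[(b)] For every $t\ge1$, the set $\mathcal M_k(tK_2)$ is finite.
\item[(c)] Let $G$ contain a cycle, let $d=m_2(G)$, and let $F\subseteq G$ attain the maximum in \eqref{eq:m2} with the fewest vertices. For all $m\ge v(F)$,
\[
d-\frac{2d-1}{m+3-v(F)}\ \le\ \inf\{\rho_m(H)\ :\ H\text{ is $k$-unavoidable for }G\}\ \le\ d .
\]
In particular, the infimum tends to $m_2(G)$ as $m\to\infty$, for every $k$.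
\end{enumerate}
\end{theorem}

For $G=K_3$ the bounds in (c) are $2-3/m$ and $2$. Theorem~\ref{thm:main} follows from parts (a) and (b) with $k=1$ together with Theorem~\ref{thm:forest}, which is needed only for forests that are not matchings; part (b) reproves its finiteness direction. For $k\ge2$ we make no claim about forests that are not matchings.

To prove (a) we need $k$-unavoidable graphs all of whose small subgraphs are $k$-avoidable. Section~\ref{sec:triangle} builds such graphs by hand for the triangle. In general they are random graphs: they are unavoidable by a Ramsey property and locally sparse by a first-moment bound (Section~\ref{sec:random}), and sparse graphs are avoidable (Section~\ref{sec:sparse}). Section~\ref{sec:density} proves the lower bound in (c), and Section~\ref{sec:matching} proves (b).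

\section{Basic properties, blocks and colorings}\label{sec:basic}

Set-valued maps have two advantages over edge mappings: they restrict to subgraphs, and maps on edge-disjoint subgraphs combine.

\begin{lemma}\label{lem:basic}
Let $G$ be a graph and $k\ge1$.
\begin{enumerate}
\item[(i)] $H$ is unavoidable for $G$ if and only if it is $1$-unavoidable for $G$. Hence $\mathcal M_1(G)=\mathcal M(G)$.
\item[(ii)] If $H\subseteq Q$ and $H$ is $k$-unavoidable for $G$, then so is $Q$.
\item[(iii)] If $H$ is $k$-unavoidable for $G$, $F\subseteq G$ and $1\le j\le k$, then $H$ is $j$-unavoidable for $F$.
\item[(iv)] Every $k$-unavoidable graph for $G$ contains a minimal one. If $G$ has no isolated vertices, then a minimal $k$-unavoidable graph for $G$ has none.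
\end{enumerate}
\end{lemma}

\begin{proof}
(i) Let $e(H)\ge2$. An edge mapping $g$ gives the map $e\mapsto\{g(e)\}$ in $\mathcal F_1(H)$ with the same free subgraphs, so $1$-unavoidable implies unavoidable. Conversely, given $f\in\mathcal F_1(H)$, let $g(e)$ be the element of $f(e)$ if $f(e)\ne\emptyset$ and any edge other than $e$ otherwise. Then $g$ is an edge mapping and every $g$-free subgraph is $f$-free. If $e(H)\le1$, no map of either kind hits any subgraph, and both notions say that $H$ contains a copy of $G$.

(ii) Given $f\in\mathcal F_k(Q)$, put $f'(e)=f(e)\cap E(H)$ for $e\in E(H)$. Then $f'\in\mathcal F_k(H)$, and an $f'$-free subgraph of $H$ is $f$-free.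

(iii) We have $\mathcal F_j(H)\subseteq\mathcal F_k(H)$, a copy of $G$ contains a copy of $F$, and subgraphs of $f$-free graphs are $f$-free.

(iv) Take a $k$-unavoidable subgraph $M$ with $v(M)+e(M)$ minimum. For the second claim, an isolated vertex $y$ of $M$ lies in no copy of $G$, and $M-y$ has the same edges as $M$, so $M-y$ would be $k$-unavoidable.
\end{proof}

The next lemma says that the copies of $G$ tie a minimal graph together.

\begin{lemma}[no splitting]\label{lem:split}
Let $G$ have at least one edge and no isolated vertices, and let $M$ be minimal $k$-unavoidable for $G$. If $E(M)=E_1\cup E_2$ is a partition into nonempty sets, then some copy of $G$ in $M$ has an edge in $E_1$ and an edge in $E_2$. In particular, if $G$ is connected, then $M$ is connected.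
\end{lemma}

\begin{proof}
Suppose that every copy of $G$ has all its edges in $E_1$ or all in $E_2$. Let $M_i$ be the graph formed by the edges of $E_i$ and their endpoints. As $G$ has no isolated vertices, every copy of $G$ in $M$ is a subgraph of $M_1$ or of $M_2$. Each $M_i$ is a proper subgraph of $M$, so some $f_i\in\mathcal F_k(M_i)$ hits every copy of $G$ in $M_i$. The map equal to $f_i$ on $E_i$ lies in $\mathcal F_k(M)$ and hits every copy of $G$ in $M$, a contradiction. If $M$ were disconnected, then, as it has no isolated vertices, the edges of one component and the remaining edges would form a partition into nonempty sets that no connected subgraph crosses.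
\end{proof}

Our basic device for hitting copies is the cyclic permutation of Example~\ref{ex:matching}. A \emph{block} is a set of at most three edges. A map $f\in\mathcal F_1(H)$ is \emph{cyclic} on a block $\{e_1,\dots,e_r\}$ with $r\in\{2,3\}$ if $f(e_i)=\{e_{i+1}\}$, indices modulo $r$; on a block of size $1$ we ask nothing. Of any two edges in such a block, one is sent to the other, so $f$ hits every subgraph that contains two edges of one block. Blocks at a vertex dispose of all copies through it, provided that the vertex has small degree.

\begin{lemma}[peeling]\label{lem:peel}
Let $G$ have minimum degree $\delta\ge1$, and let $y$ be a vertex of $L$ of degree at most $3(\delta-1)$. If $L-y$ is $1$-avoidable for $G$, then so is $L$. Consequently every minimal $1$-unavoidable graph for $G$ has minimum degree at least $3\delta-2$.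
\end{lemma}

\begin{proof}
Take $f\in\mathcal F_1(L-y)$ that hits every copy of $G$ in $L-y$. Partition the edges at $y$ into at most $\delta-1$ blocks and extend $f$ to be cyclic on each. A copy of $G$ through $y$ has at least $\delta$ edges at $y$, so two of them lie in one block.
\end{proof}

In the other direction, a map with small images cannot make many edges pairwise incompatible. Write $H\to(G)_r$ if every coloring of $E(H)$ with $r$ colors has a monochromatic copy of $G$.

\begin{lemma}[coloring]\label{lem:color}
For every $f\in\mathcal F_k(H)$, the set $E(H)$ can be partitioned into $2k+1$ classes, some possibly empty, such that no class contains edges $e,e'$ with $e'\in f(e)$. Hence $H\to(G)_{2k+1}$ implies that $H$ is $k$-unavoidable for $G$.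
\end{lemma}

\begin{proof}
Let $\Gamma$ be the graph with vertex set $E(H)$ in which $e$ and $e'$ are adjacent if $e'\in f(e)$ or $e\in f(e')$. Let $X\subseteq E(H)$ be nonempty. Every edge of $\Gamma[X]$ has the form $\{e,e'\}$ with $e\in X$ and $e'\in f(e)$, so $\Gamma[X]$ has at most $k|X|$ edges and thus a vertex of degree at most $2k$. Remove such vertices from $\Gamma$ one at a time and color them in the reverse order; each has at most $2k$ neighbors colored before it, so $2k+1$ colors suffice for a proper coloring of $\Gamma$. The color classes form the required partition, and a monochromatic copy of $G$ is $f$-free.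
\end{proof}

The number $2k+1$ cannot be lowered: on edges $e_0,\dots,e_{2k}$ the map $f(e_i)=\{e_{i+1},\dots,e_{i+k}\}$, indices modulo $2k+1$, makes them pairwise adjacent in $\Gamma$. For $k=1$ this is a block of size $3$.

\section{The triangle by hand}\label{sec:triangle}

Let $G=K_3$ and $k=1$. Two edges lie in at most one common triangle, so each edge hits at most one triangle, and a graph with more triangles than edges is unavoidable. This applies to $K_6$, with $20$ triangles and $15$ edges.

The graph $K_5$ has ten triangles and ten edges, and it is avoidable. Decompose it into two $5$-cycles, the pentagon and the pentagram, and send each edge to the next edge of its cycle in a fixed direction. A triangle has two edges in the same $5$-cycle; they share a vertex, so they are consecutive on the cycle, and one is sent to the other. There is no slack: all ten edges are needed. As with the star $K_{1,3}$ in Example~\ref{ex:path}, we join two such tight pieces by a long strip that has no slack either.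

\begin{proposition}\label{prop:triangle}
For $n\ge6$ let $H_n$ be the graph on $\{1,\dots,n\}$ whose edges are the pairs $ij$ with $1\le|i-j|\le3$ and the two chords $c=\{1,5\}$ and $c'=\{n-4,n\}$. Then $H_n$ is unavoidable for $K_3$, and every minimal unavoidable subgraph of $H_n$ has more than $(n-1)/4$ vertices. Hence $\mathcal M(K_3)$ is infinite.
\end{proposition}

\begin{proof}
Build $H_n-c'$ from the $K_5$ on $\{1,\dots,5\}$ by adding the vertices $i=6,\dots,n$ in turn. Each $i$ is joined to the pairwise adjacent vertices $i-1,i-2,i-3$, so it brings three edges and three triangles. Thus $H_n-c'$ has $10+3(n-5)$ edges and as many triangles. The chord $c'$ adds one edge and the three triangles $\{n-4,j,n\}$ with $n-3\le j\le n-1$. So $H_n$ has more triangles than edges and is unavoidable.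

Since $K_5$ is avoidable and each added vertex has degree $3=3(\delta(K_3)-1)$ when it is added, $H_n-c'$ is avoidable by Lemma~\ref{lem:peel}. The reflection $i\mapsto n+1-i$ is an automorphism of $H_n$ that exchanges the chords, so $H_n-c$ is avoidable too. A minimal unavoidable $M\subseteq H_n$ therefore contains both chords, hence the vertices $1$ and $n$, and it is connected by Lemma~\ref{lem:split}. The ends of an edge differ by at most $4$, so a path from $1$ to $n$ has at least $(n-1)/4$ edges, and $v(M)>(n-1)/4$.
\end{proof}

The proof has a global part, a reason why the whole graph is unavoidable, and a local part, a reason why no small subgraph is. For general $G$ the count in the global part is not available, because a pair of edges may lie in many copies of $G$; we replace it by the Ramsey property of Lemma~\ref{lem:color}. The price is that we no longer know the small subgraphs explicitly. We shall know only that they are sparse, so the local part must be proved for all sparse graphs at once. Peeling will do most of the work, and a generalization of the map on $K_5$ will do the rest.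

\section{Sparse graphs are avoidable}\label{sec:sparse}

In Sections~\ref{sec:sparse}--\ref{sec:density}, $G$ contains a cycle, $d=m_2(G)>1$, and $F\subseteq G$ attains the maximum in \eqref{eq:m2} with the fewest vertices. Thus $v(F)\ge3$ and
\begin{equation}\label{eq:F}
e(F)-1=d\,(v(F)-2),
\end{equation}
and $m_2(F)=d$, because subgraphs of $F$ are subgraphs of $G$. The \emph{maximum density} of a graph $L$ with at least one vertex is $\rho(L)=\max\{e(L')/v(L'):L'\subseteq L,\ v(L')\ge1\}$. If $M\subseteq H$ and $1\le v(M)\le m$, then $\rho(M)\le\rho_m(H)$.

\begin{proposition}\label{prop:sparse}
If $\rho(L)\le d$, then $L$ is $1$-avoidable for $F$, and hence $k$-avoidable for $F$ and for $G$, for every $k\ge1$.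
\end{proposition}

Lemma~\ref{lem:peel} is useful only for graphs of large minimum degree, and $G$ itself may have pendant edges. This is why we pass to $F$: hitting all copies of $F$ hits all copies of $G$, and the choice of $F$ forces its degrees above $d$, with one exception.

\begin{lemma}\label{lem:F}
Either $F=K_3$ and $d=2$, or $v(F)\ge4$ and $\delta(F)>d$. In both cases $\delta(F)\ge2$.
\end{lemma}

\begin{proof}
If $v(F)=3$, then $e(F)-1=d>1$ by \eqref{eq:F}, so $e(F)=3$, $F=K_3$ and $d=2$. Let $v(F)\ge4$ and $u\in V(F)$. The graph $F-u$ has at least three vertices and fewer than $F$, so it does not attain the maximum in \eqref{eq:m2}. With \eqref{eq:F},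
\[
e(F)-\deg_F(u)-1\ <\ d\,(v(F)-3)\ =\ e(F)-1-d ,
\]
that is, $\deg_F(u)>d>1$.
\end{proof}

The exceptional case needs Hall's theorem: a bipartite graph with classes $A$ and $A'$ has a matching that covers $A$ if and only if every set $X\subseteq A$ has at least $|X|$ neighbors in $A'$.

\begin{proof}[Proof of Proposition~\ref{prop:sparse}]
The second assertion follows from the first by Lemma~\ref{lem:basic}(iii). Suppose that $L$ is $1$-unavoidable for $F$, and let $M\subseteq L$ be minimal $1$-unavoidable for $F$. Put $\delta=\delta(F)\ge2$. By Lemma~\ref{lem:peel} and by $e(M)\le d\,v(M)$,
\begin{equation}\label{eq:squeeze}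
2\delta\ \le\ 3\delta-2\ \le\ \delta(M)\ \le\ \frac{2e(M)}{v(M)}\ \le\ 2d ,
\end{equation}
where the first inequality is $\delta\ge2$. If $v(F)\ge4$, then $\delta>d$, which contradicts \eqref{eq:squeeze}.

Let $F=K_3$. Then $\delta=d=2$, equality holds throughout \eqref{eq:squeeze}, and $M$ is $4$-regular. No vertex can be peeled, and $M=K_5$ is a possibility. Since an edge hits at most one triangle, we must give each triangle an edge of its own. Consider the bipartite graph between the triangles and the edges of $M$ given by containment. A triangle has three edges, and an edge $xy$ lies in at most three triangles, as $x$ has only three neighbors other than $y$. If a set $X$ of triangles covers a set $Y$ of edges, counting incidences gives $3|X|\le3|Y|$. By Hall's theorem there is an injection $T\mapsto e_T\in E(T)$ from the triangles to the edges. Let $f(e_T)$ consist of another edge of $T$, and let $f(e)=\emptyset$ for edges $e$ not of the form $e_T$. Then $f\in\mathcal F_1(M)$ hits every triangle of $M$, a contradiction.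
\end{proof}

The cycle in $G$ was used to get $d>1$ and thus $\delta(F)\ge2$. Without it the proposition fails: $m_2(P_3)=1$, and the trees $T_\ell$ of Example~\ref{ex:path} have maximum density below $1$ but are unavoidable for $P_3$.

\section{Locally sparse unavoidable graphs}\label{sec:random}

By Lemma~\ref{lem:color} and Proposition~\ref{prop:sparse}, a graph $H$ with $H\to(G)_{2k+1}$ and $\rho_m(H)\le d$ is $k$-unavoidable while its subgraphs on at most $m$ vertices are not. We find $H$ as a random graph. Let $\mathbb G(n,p)$ be the random graph on $\{1,\dots,n\}$ in which each pair is an edge independently with probability $p$. We use the following half, the $1$-statement, of the random Ramsey theorem.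

\begin{theorem}[R\"odl and Ruci\'nski \cite{RR}]\label{thm:RR}
If $G$ contains a cycle and $r\ge2$, there is $C=C(G,r)$ such that for $p=Cn^{-1/m_2(G)}$ the probability that $\mathbb G(n,p)\to(G)_r$ tends to $1$ as $n\to\infty$.
\end{theorem}

The exponent reflects the meaning of $m_2$: the expected number of extensions of a given edge to a copy of $F$ has order $n^{v(F)-2}p^{e(F)-1}$, which by \eqref{eq:F} is constant for $p=Cn^{-1/d}$. For us the point is that the same exponent controls the small subgraphs: a fixed graph with $s$ vertices and $q$ edges has of order $n^{s-q/d}$ copies in expectation, and this tends to $0$ exactly when $q/s>d$.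

\begin{lemma}\label{lem:random}
For all $m\ge1$ and $r\ge2$ there is a graph $H$ with $H\to(G)_r$ and $\rho_m(H)\le d$.
\end{lemma}

\begin{proof}
Let $p=Cn^{-1/d}$ with $C=C(G,r)$ from Theorem~\ref{thm:RR}. Fix integers $s,q$ with $1\le s\le m$ and $ds<q\le\binom s2$. There are at most $n^s$ sets of $s$ vertices, each contains at most $2^{s^2}$ sets of $q$ pairs, and $q$ given pairs are all edges with probability $p^q$. So the probability that some $s$-set spans at least $q$ edges is at most
\[
n^s\,2^{s^2}p^q=2^{s^2}C^q\,n^{s-q/d}\longrightarrow0 ,
\]
since $q/d>s$. If $\rho_m(\mathbb G(n,p))>d$, this event occurs for one of the finitely many pairs $(s,q)$. Hence $\rho_m(\mathbb G(n,p))\le d$ with probability tending to $1$. By Theorem~\ref{thm:RR} the Ramsey property also has probability tending to $1$, so for large $n$ some graph has both.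
\end{proof}

This bound does not exclude subgraphs of density exactly $d$. For $G=K_3$ and $p=Cn^{-1/2}$ the expected number of copies of $K_5$ is $\binom n5p^{10}\to C^{10}/120$. This is why Proposition~\ref{prop:sparse} is needed with the hypothesis $\rho(L)\le d$ rather than $\rho(L)<d$, and with it the $4$-regular case.

\begin{proof}[Proof of Theorem~\ref{thm:general}(a) and of the upper bound in (c)]
Let $m\ge1$, and take $H$ from Lemma~\ref{lem:random} with $r=2k+1$. By Lemma~\ref{lem:color}, $H$ is $k$-unavoidable for $G$, and $\rho_m(H)\le d$; this is the upper bound in (c). Let $M\subseteq H$ be minimal $k$-unavoidable for $G$. If $v(M)\le m$, then $\rho(M)\le\rho_m(H)\le d$, and $M$ is $k$-avoidable for $G$ by Proposition~\ref{prop:sparse}. So $v(M)>m$. Thus $\mathcal M_k(G)$ has members with arbitrarily many vertices and is infinite.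
\end{proof}

\section{Unavoidable graphs have dense spots}\label{sec:density}

We prove the lower bound in Theorem~\ref{thm:general}(c). Proposition~\ref{prop:sparse} shows that a $k$-unavoidable graph has a subgraph of density above $d$, but this subgraph may have far more than $m$ vertices. To find a dense spot of prescribed size we grow one: by Lemma~\ref{lem:split} a minimal graph can be assembled from copies of $F$, each sharing an edge with the earlier ones, and by the definition of $m_2$ such a step adds at least $d$ edges per new vertex. The only loss comes from the first copy, which by \eqref{eq:F} has $d\,v(F)-(2d-1)$ edges.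

\begin{proof}[Proof of the lower bound in Theorem~\ref{thm:general}(c)]
Let $m\ge v(F)$ and let $H$ be $k$-unavoidable for $G$, hence for $F$ by Lemma~\ref{lem:basic}(iii). Let $M\subseteq H$ be minimal $k$-unavoidable for $F$. Since $\delta(F)\ge2$, Lemma~\ref{lem:split} applies to $F$ and $M$, and $M$ has no isolated vertices. If $v(M)\le m$, then $\rho_m(H)\ge\rho(M)>d$ by Proposition~\ref{prop:sparse}, which is more than we need. So let $v(M)>m$.

Let $J_0$ be a copy of $F$ in $M$. Given $J_i$ with $E(J_i)\ne E(M)$, Lemma~\ref{lem:split} provides a copy $F'$ of $F$ in $M$ with an edge in $J_i$ and an edge outside $J_i$; put $J_{i+1}=J_i\cup F'$. The number of edges grows at each step, so the process ends with all edges of $M$, and then with $M$ itself, as $M$ has no isolated vertices. We claim that for all $i$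
\begin{equation}\label{eq:grow}
e(J_i)-1\ \ge\ d\,(v(J_i)-2).
\end{equation}
For $i=0$ this is \eqref{eq:F}. For the step, let $I=F'\cap J_i$ be the graph of common vertices and common edges. It contains an edge, so $v(I)\ge2$. We have $e(I)-1\le d\,(v(I)-2)$: for $v(I)\ge3$ because $I\subseteq F'$ and $m_2(F)=d$, and for $v(I)=2$ because both sides are $0$. The step adds $v(F)-v(I)$ vertices and $e(F)-e(I)$ edges, and by \eqref{eq:F}
\[
e(F)-e(I)\ \ge\ \big(e(F)-1\big)-d\,(v(I)-2)\ =\ d\,\big(v(F)-v(I)\big).
\]
This proves \eqref{eq:grow}, and shows that a step adds at most $v(F)-2$ vertices.

The process starts with $v(F)\le m$ vertices and ends with more than $m$. Let $J$ be the last $J_i$ with at most $m$ vertices. The next graph has at least $m+1$ vertices, so $v(J)\ge m+1-(v(F)-2)=m+3-v(F)$. By \eqref{eq:grow}, and since $2d-1>0$,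
\[
\rho_m(H)\ \ge\ \frac{e(J)}{v(J)}\ \ge\ d-\frac{2d-1}{v(J)}\ \ge\ d-\frac{2d-1}{m+3-v(F)}.\qedhere
\]
\end{proof}

\section{Matchings}\label{sec:matching}

We prove Theorem~\ref{thm:general}(b). Fix $k,t\ge1$ and let $H$ be minimal $k$-unavoidable for $tK_2$. It has no isolated vertices, so it suffices to bound $e(H)$ in terms of $k$ and $t$.

A large matching is already $k$-unavoidable, so we may assume that $H$ has a small vertex cover, and then $H$ can be large only through vertices of large degree. We want to show that the stars at these vertices can be cut to bounded size without losing unavoidability. Large stars cannot simply be treated as harmless: for $G=2K_2$ and $k=1$, a star of any size together with one disjoint edge $e_0$ is avoidable, since all edges of the star can forbid $e_0$. This example shows what a star does to the rest of the graph, and it is the model for the proof. Given a map $f$ on the truncated graph $H'$, many edges of each truncated star forbid the same set of edges in the bounded remainder $R$. We let the full star in $H$ imitate them, take a free matching in $H$, and exchange its star edges for edges of $H'$ with the same behavior on $R$.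

\medskip
\noindent\textbf{Step 1: a small vertex cover.}
Put $N=(2k+1)(t-1)+1$. A matching $X$ with $N$ edges is $k$-unavoidable for $tK_2$: given $f\in\mathcal F_k(X)$, one of the $2k+1$ classes of Lemma~\ref{lem:color} has at least $t$ edges, and any $t$ of them form an $f$-free copy of $tK_2$. So if $H$ contains such a matching $X$, then $H=X$ by minimality and $e(H)=N$. Otherwise let $U$ be the vertex set of a maximal matching of $H$. Every edge of $H$ meets $U$, and $|U|\le s:=2N$.

\medskip
\noindent\textbf{Step 2: a gap in the degrees.}
The number of ways in which a star edge can act on $R$ grows with $|R|$, and $|R|$ is controlled by the degrees of the small vertices of $U$. So the large degrees must exceed a given function of the small ones, and a fixed threshold between small and large does not achieve this. Since $U$ is bounded, some threshold in a bounded list does. Put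
\[
q=tk+1,\qquad h=(k+2)t+tq,\qquad Q(x)=(x+1)^k h,\qquad a_0=1,\qquad a_{i+1}=s+Q(sa_i).
\]
Since $Q(x)>x$, we have $a_{i+1}>sa_i\ge a_i$, so the $s+1$ intervals $[a_i,a_{i+1})$ with $0\le i\le s$ are disjoint. As $|U|\le s$, one of them contains the degree of no vertex of $U$; fix such an $i$ and put $x=sa_i$. Let
\[
B=\{u\in U:\deg_H(u)\ge a_{i+1}\},\qquad R=\{e\in E(H): e\cap B=\emptyset\}.
\]
Every edge of $R$ meets $U\setminus B$, whose vertices have degree less than $a_i$, so $|R|\le x$. Every $b\in B$ has at least $a_{i+1}-s=Q(x)$ neighbors outside $U$; let $P_b$ be a set of exactly $Q(x)$ edges from $b$ to vertices outside $U$. The sets $P_b$ are disjoint from $R$ and from one another. Let $H'\subseteq H$ be formed by the edges of $R\cup\bigcup_{b\in B}P_b$. Then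
\[
e(H')\ \le\ x+sQ(x)\ \le\ sa_s+sQ(sa_s),
\]
which depends only on $k$ and $t$. We show that $H'$ is $k$-unavoidable for $tK_2$; then $H=H'$ by minimality, and the proof is complete. Fix $f\in\mathcal F_k(H')$.

\medskip
\noindent\textbf{Step 3: from $f$ to a map on $H$.}
A subset of $R$ with at most $k$ elements is the set of entries from $R$ of a sequence of length $k$ over $R$ and one blank symbol, so there are at most $(x+1)^k$ such subsets. For $b\in B$, sort the $Q(x)=(x+1)^kh$ edges $e\in P_b$ by the set $f(e)\cap R$. Some set $S_b\subseteq R$ with $|S_b|\le k$ occurs at least $h$ times: there is $P_b'\subseteq P_b$ with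
\begin{equation}\label{eq:trace}
|P'_b|\ge h\qquad\text{and}\qquad f(e)\cap R=S_b\quad\text{for all }e\in P'_b .
\end{equation}
Define $\tilde f$ on $E(H)$ as follows. For $e\in R$ put $\tilde f(e)=f(e)\cap R$. For an edge $e$ of $H$ that meets $B$, choose an endpoint $b(e)\in B$ and put $\tilde f(e)=S_{b(e)}$; here $e\notin S_{b(e)}$ because $e\notin R$. So $\tilde f\in\mathcal F_k(H)$, and $H$ has an $\tilde f$-free matching with $t$ edges. It consists of a set $X_0\subseteq R$ of $j$ edges and of edges $e_1,\dots,e_{t-j}$ that meet $B$. The vertices $b_l=b(e_l)$ are distinct, because the $e_l$ are disjoint. Since $X_0\subseteq R$, freeness gives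
\begin{equation}\label{eq:free}
f(e)\cap X_0=\emptyset\quad(e\in X_0),\qquad S_{b_l}\cap X_0=\emptyset\quad(1\le l\le t-j).
\end{equation}
The edges $e_l$ need not lie in $H'$. We replace each by an edge $g_l\in P'_{b_l}$, which by \eqref{eq:trace} and \eqref{eq:free} forbids nothing in $X_0$. Three things are left to arrange: the new edges must be disjoint from $X_0$ and from one another, they must not be forbidden by $X_0$, and they must not forbid one another.

\medskip
\noindent\textbf{Step 4: disjoint candidates not forbidden by $X_0$.}
Call the endpoint outside $U$ of an edge in $P_b$ its \emph{leaf}; distinct edges of $P_b$ have distinct leaves. For $l=1,\dots,t-j$ in turn, choose $P''_l\subseteq P'_{b_l}$ with $|P''_l|=q$, excluding the edges whose leaf lies in $V(X_0)$ (at most $2t$), the edges in $\bigcup_{e\in X_0}f(e)$ (at most $kt$), and the edges whose leaf is a leaf of an edge in $P''_1\cup\dots\cup P''_{l-1}$ (at most $(t-1)q$). At least $h-2t-kt-(t-1)q=q$ edges remain, so the choice is possible.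

\medskip
\noindent\textbf{Step 5: new edges that do not forbid one another.}
Choose $g_l\in P''_l$ uniformly at random, independently for $1\le l\le t-j$. Fix $l$ and condition on $g_l$. The probability that $g_{l'}\in f(g_l)$ for some $l'\ne l$ is at most
\[
\sum_{l'\ne l}\frac{|f(g_l)\cap P''_{l'}|}{q}\ \le\ \frac kq ,
\]
because the sets $P''_{l'}$ are disjoint and $|f(g_l)|\le k$. The probability that this happens for some $l$ is at most $tk/q<1$. Fix an outcome in which it happens for no $l$, and let $X=X_0\cup\{g_1,\dots,g_{t-j}\}\subseteq E(H')$.

The set $X$ is a matching with $t$ edges. The vertices $b_l\in B$ are distinct, and $X_0$ avoids $B$. The leaves of the $g_l$ are distinct and outside $V(X_0)$ by Step 4, and they differ from the $b_l$ since they lie outside $U$.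

The matching $X$ is $f$-free. For $e\in X_0$ we have $f(e)\cap X_0=\emptyset$ by \eqref{eq:free} and $g_l\notin f(e)$ by Step 4. For $g_l$ we have $f(g_l)\cap X_0=S_{b_l}\cap X_0=\emptyset$ by \eqref{eq:trace} and \eqref{eq:free}, $g_{l'}\notin f(g_l)$ for $l'\ne l$ by the choice of the outcome, and $g_l\notin f(g_l)$ by definition.

Thus $H'$ is $k$-unavoidable for $tK_2$, and $e(H)\le\max\{N,\ sa_s+sQ(sa_s)\}$. There are finitely many graphs with a bounded number of edges and no isolated vertices. This proves Theorem~\ref{thm:general}(b), which completes the proof of Theorem~\ref{thm:general} and, as explained in Section~\ref{sec:intro}, of Theorem~\ref{thm:main}. \qed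

\begin{thebibliography}{9}

\bibitem{CPTV}
Yair Caro, Bal\'azs Patk\'os, Zsolt Tuza, M\'at\'e Vizer,
\emph{Edge mappings of graphs: Tur\'an type parameters},
arXiv:2402.01006 (2024).

\bibitem{RR}
V.~R\"odl, A.~Ruci\'nski,
\emph{Threshold functions for Ramsey properties},
J. Amer. Math. Soc. 8 (1995) 917--942.

\end{thebibliography}
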